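# Two closed inner models that embed into each other: exactly one measurable cardinal

## 1. The guess "one measurable cardinal", tried on $V$ and on iterates of one measure

An *inner model* is a transitive class model of $\mathrm{ZFC}$ containing all ordinals. Two transitive models $M\neq N$ of $\mathrm{ZFC}$ with the same ordinals are *mutually embeddable* if there are elementary embeddings $j\colon M\to N$ and $k\colon N\to M$. A class $M$ is *$\kappa$-closed* if ${}^{\kappa}M\subseteq M$, and *countably closed* if ${}^{\omega}M\subseteq M$. We ask: what is the consistency strength of the statement that there are two distinct countably closed mutually embeddable inner models?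

A measurable cardinal is what gives an elementary embedding of $V$ into a countably closed inner model. So the first guess is: one measurable cardinal. Two facts, quoted from Eskew, Friedman, Hayut and Schlutzenberg, "Mutually embeddable models of ZFC", arXiv:2108.12355 (2021), frame it. Without closure, two distinct mutually embeddable transitive models of $\mathrm{ZFC}$ containing all ordinals exist if and only if $0^\sharp$ exists. And if $\kappa$ is $+2$-strong (there is an elementary $j\colon V\to M$, $M$ transitive, with critical point $\kappa$ and $V_{\kappa+2}\subseteq M$), then there are two distinct $\kappa$-closed mutually embeddable transitive models of $\mathrm{ZFC}$. The guess lies between these.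

Test it with a normal measure $U$ on $\kappa$. Let $M_0=V$, let $M_{n+1}$ be the ultrapower of $M_n$ by the image of $U$, with maps $i_{mn}\colon M_m\to M_n$, and let $\kappa_n$ be the image of $\kappa$ in $M_n$, so $\kappa_0<\kappa_1<\cdots$.

*The pair $V$, $M_1$.* The map $j_U$ goes from $V$ to $M_1$. A map $k\colon M_1\to V$ would give an embedding $k\circ j_U\colon V\to V$ that moves $\kappa$, which Kunen's inconsistency theorem forbids. (Section 9 proves what is needed here.)

*The pair $M_m$, $M_n$ with $m<n$, when $V=L[U]$.* In $L[U]$ there is exactly one measurable cardinal, $\kappa$. By elementarity $\kappa_n$ is the only measurable cardinal of $M_n$. A map $k\colon M_n\to M_m$ would satisfy $k(\kappa_n)=\kappa_m<\kappa_n$. But an elementary embedding between inner models never lowers an ordinal. So no two of these iterates work. The same computation gives a rule: an ordinal definable without parameters must have the same value in two mutually embeddable models.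

*The limit model $M_\omega$.* The finite stages fail because $j_U$ shifts the index by one, and a limit of length $\omega$ absorbs the shift. Indeed $V$ defines $M_\omega$ from $U$, and $M_1$, using $j_U(U)$, builds the iteration $M_1,M_2,\dots$ with the same limit. So $j_U$ restricts to an elementary map $M_\omega\to M_\omega$. (That $M_\omega$ is well-founded is shown in Section 5.) Two things are still wrong. There is only one model. And it is not countably closed: $\sup_n\kappa_n$ is the image of $\kappa$ in $M_\omega$, hence regular there, so $\langle\kappa_n:n<\omega\rangle\notin M_\omega$.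

So the tests look bad for the guess, and in $L[U]$, where $U$ is the only normal measure on $\kappa$, it is unclear what else to iterate. The guess is nevertheless right as a consistency strength. Both defects can be repaired: closure by taking $\bigcap_nM_n$ instead of $M_\omega$, and distinctness by alternating several measures, which a forcing over $L[U]$ provides.

We work in von Neumann–Gödel–Bernays set theory, $\mathrm{NBG}$. Elementarity of a class map between inner models is read as a schema: every formula is preserved. (By Gaifman, cofinal $\Delta_0$-elementarity, or $\Sigma_1$-elementarity, implies all instances for inner models.) For a normal measure $D$, $j_D$ denotes its ultrapower embedding.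

**Theorem 1 (lower bound; NBG).** Let $M\ne N$ be mutually embeddable inner models via $j\colon M\to N$, $k\colon N\to M$, with $M$ countably closed. Let $i=k\circ j$. Then $i$ has a critical point $\kappa_0>\omega$. Put $\kappa_{n+1}=i(\kappa_n)$ and $\lambda=\sup_n\kappa_n$, and let $F\in M$ be the filter on $\lambda$ generated in $M$ by the tails of $\langle\kappa_n\rangle$. Then $L[F]\models$ "$F\cap L[F]$ is a normal measure on $\lambda$".

**Theorem 2 (ZFC).** Let $p\ge2$ and let $U^0,\dots,U^{p-1}$ be normal measures on $\kappa$ such that for all $d\neq e$, for one of the two orderings of $d,e$: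
$$\text{there is }x\in \mathrm{Ult}(V,U^d)\setminus \mathrm{Ult}(V,U^e)\text{ of rank}<j_{U^d}(\kappa).\tag{*}$$
Then there are $p$ pairwise distinct, pairwise mutually embeddable, $\kappa$-closed inner models.

**Theorem 3.** Let $\kappa$ be measurable, $2^\kappa=\kappa^+$, $2\le p<\omega$. There is a poset $P\subseteq V_\kappa$ forcing that $\kappa$ carries normal measures $U^0,\dots,U^{p-1}$ as in Theorem 2.

**Corollary 4.** The following are equiconsistent:

1. $\mathrm{ZFC}$ + there is a measurable cardinal;
2. $\mathrm{NBG}$ + there are two distinct countably closed mutually embeddable inner models;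
3. $\mathrm{NBG}$ + there are a measurable $\kappa$ and, for any prescribed $2\le p<\omega$, $p$ pairwise distinct, pairwise mutually embeddable $\kappa$-closed inner models.

We do not claim that "$\mathrm{ZFC}$ + a measurable cardinal" outright proves that such a pair exists. Equiconsistency is proved, together with outright existence from $(*)$.

## 2. Normal measures and their ultrapowers

**Definition.** A *normal measure* on an uncountable $\kappa$ is a $\kappa$-complete nonprincipal ultrafilter $D$ on $\kappa$ such that every $f\colon\kappa\to\kappa$ with $f(\alpha)<\alpha$ for $0<\alpha<\kappa$ is constant on a set in $D$.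

Let $N=\mathrm{Ult}(V,D)$, taken transitive, and $j=j_D$. We use these textbook facts.

* (U1) $\mathrm{crit}(j)=\kappa$; $X\in D\Leftrightarrow\kappa\in j(X)$; every element of $N$ is $j(f)(\kappa)$ for some $f\colon\kappa\to V$.
* (U2) $V_{\kappa}^N=V_\kappa$, $P(\kappa)\subseteq N$, and ${}^\kappa N\subseteq N$.
* (U3) $j(\kappa)$ is inaccessible in $N$, and $D\notin N$.

Here is why $D\notin N$. By (U2), $N$ contains all functions from $\kappa$ to $\kappa$. If also $D\in N$, then $N$ can order these functions modulo $D$. The order type is $j(\kappa)$, since by (U1) the ordinals below $j(\kappa)$ are the $j(f)(\kappa)$ with $f\colon\kappa\to\kappa$. So $N\models|j(\kappa)|\le2^\kappa$, while $j(\kappa)>\kappa$ is inaccessible in $N$, a contradiction.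

These are theorems of $\mathrm{ZFC}$, so they hold inside any inner model $N'$ about an ultrapower that $N'$ forms. That ultrapower is truly well-founded, because $N'$ has its collapsing map.

## 3. A filter fixed by the embedding: proof of Theorem 1

Given $i\colon M\to M$ with critical point $\kappa_0$, the obvious candidate for a measure is $W=\{X\in P(\kappa_0)\cap M:\kappa_0\in i(X)\}$, with $L[W]$ as the model. The trouble is that $W$ measures only sets in $M$. To know that $W$ decides every subset of $\kappa_0$ in $L[W]$, one would like $L[W]\subseteq M$, hence $W\in M$. This can fail, and an example in exactly the situation of Theorem 1 closes Section 6.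

Countable closure gives something that *is* in $M$: the critical sequence. The filter of its tails lies in $M$, and $i$ fixes it. A least counterexample to anything about this filter is then also fixed by $i$, and a fixed set cannot separate the points $\kappa_n$.

**Step 1: $i$ moves an ordinal.** *This provides $\kappa_0$.* Suppose $i$ fixes all ordinals. Since $j(\alpha)\ge\alpha$ and $k(\beta)\ge\beta$, we have $\alpha=k(j(\alpha))\ge j(\alpha)\ge\alpha$. So $j$, and then $k$, fixes every ordinal. If $x\in M$ is a set of ordinals, then $j(x)$ is a set of ordinals and $\alpha\in x\Leftrightarrow j(\alpha)\in j(x)\Leftrightarrow\alpha\in j(x)$, so $x=j(x)\in N$. Symmetrically, sets of ordinals in $N$ lie in $M$.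

Transitive models of $\mathrm{ZFC}$ with the same sets of ordinals are equal (Jech, *Set Theory*, Thm 13.28). The reason for our inner models: if $x\in M$, use choice in $M$ to copy $\in$ on the transitive closure of $\{x\}$ to a relation on an ordinal. Pairs of ordinals are coded by ordinals, so this relation belongs to $N$, and its transitive collapse, formed in $N$, has $x$ as top element. So $M=N$, a contradiction.

Let $\kappa_0=\mathrm{crit}(i)$. As $i$ fixes each natural number and $\omega$, $\kappa_0>\omega$.

**Step 2: a filter $F\in M$ with $i(F)=F$.** *This replaces $W$.* The sequence $\vec\kappa=\langle\kappa_n:n<\omega\rangle$ is a set, by recursion and replacement for the class $i$. It is strictly increasing: $\kappa_0<i(\kappa_0)$, and we apply $i$ repeatedly. By countable closure $\vec\kappa\in M$. This is where closure is used. Let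
$$F=\{X\in P(\lambda)\cap M:\exists m\,\forall n\ge m\ \ \kappa_n\in X\}\in M .$$
Since $i(n)=n$, the $n$-th term of $i(\vec\kappa)$ is $i(\kappa_n)=\kappa_{n+1}$. So $i(\vec\kappa)$ is $\vec\kappa$ without its first term, $i(\lambda)=\lambda$, and $i(F)$ is the filter of tails of $\langle\kappa_{n+1}\rangle$, which is $F$ again. The class $L[F]$ and its canonical well-order $<_{L[F]}$ are definable in $M$ from $F$. Recall that $L[F]\models\mathrm{ZFC}$ and $F\cap L[F]\in L[F]$.

**Step 3: $F\cap L[F]$ is an ultrafilter in $L[F]$.** It is a proper filter. Suppose some $X\in P(\lambda)\cap L[F]$ has $X\notin F$ and $\lambda\setminus X\notin F$, and let $X$ be the $<_{L[F]}$-least one. Then $X$ is definable in $M$ from $F$ and $\lambda$, both fixed by $i$, so $i(X)=X$. Hence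
$$\kappa_n\in X\iff i(\kappa_n)\in i(X)\iff\kappa_{n+1}\in X .$$
So $X$ contains all $\kappa_n$ or none. In the first case $X\in F$, in the second $\lambda\setminus X\in F$, a contradiction.

**Step 4: normality.** Suppose some $f\in L[F]$, $f\colon\lambda\to\lambda$, satisfies $f(\alpha)<\alpha$ for $0<\alpha<\lambda$ and is not constant on any set in $F\cap L[F]$. Take the least such $f$, so $i(f)=f$ and $f(\kappa_{n+1})=i(f)(i(\kappa_n))=i(f(\kappa_n))$. Let $c=f(\kappa_0)<\kappa_0$. Then $i(c)=c$, so by induction $f(\kappa_n)=c$ for all $n$. Hence $f^{-1}\{c\}\in F\cap L[F]$, a contradiction.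

**Step 5: completeness.** *Regressive functions also control functions with small range.* $F$ contains all final segments of $\lambda$, so it is nonprincipal. Let $\gamma<\lambda$ and $f\colon\lambda\to\gamma$ in $L[F]$. Change $f$ to $0$ below $\gamma$. The new function is regressive, so by Step 4 it is constant on some $Y\in F\cap L[F]$, and $f$ is constant on $Y\setminus\gamma\in F$.

Now let $\langle X_\xi:\xi<\gamma\rangle\in L[F]$ be sets in $F$ whose intersection $X$ is not in $F$. By Step 3, $\lambda\setminus X\in F$. Let $f(\alpha)$ be the least $\xi$ with $\alpha\notin X_\xi$ if there is one, and $0$ otherwise. Then $f$ is constant, say with value $\xi$, on a set $Y\in F$. So $Y\setminus X\in F$ is disjoint from $X_\xi\in F$, a contradiction. Thus $F\cap L[F]$ is $\lambda$-complete in $L[F]$. In particular $\lambda$ is regular in $L[F]$, since otherwise $\lambda$ would be a union of fewer than $\lambda$ bounded sets, none of them in $F$. So in $L[F]$ it is a normal measure on $\lambda>\omega$. $\square$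

Note that $\lambda$ has cofinality $\omega$ in $M$ and is measurable in $L[F]\subseteq M$. Note also what happens without closure: for a nontrivial $i\colon L\to L$ we must have $\vec\kappa\notin L$. Otherwise Steps 2–5 would apply with $F\in L$ and $L[F]=L$, giving a measurable cardinal in $L$, against Scott's theorem.

## 4. Iterating several measures in rotation

Let $U^0,\dots,U^{p-1}$ be normal measures on $\kappa$, indices read mod $p$, and $\vec U=\langle U^0,\dots,U^{p-1}\rangle$.

With $p=2$ the plan is this. Let $I^0$ be the iteration using the measures $U^0,U^1,U^0,\dots$ in turn (at each stage, their images), and $I^1$ the one using $U^1,U^0,U^1,\dots$. Apply $j_{U^0}$ to $I^1$. The result is an iteration of $\mathrm{Ult}(V,U^0)$ by the images of $U^1,U^0,U^1,\dots$. That is $I^0$ with its first model removed. So $j_{U^0}$ carries anything that depends only on tails of $I^1$ to the same thing for $I^0$, and $j_{U^1}$ carries it back.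

**Definition.** The *type-$e$ iteration* $I^e=\langle M^e_n,i^e_{mn}:m\le n\le\omega\rangle$ has $M^e_0=V$,
$$M^e_{n+1}=\mathrm{Ult}\big(M^e_n,\ i^e_{0n}(U^{e+n})\big)\quad\text{(formed inside }M^e_n),$$
$i^e_{n,n+1}$ the ultrapower map, the other $i^e_{mn}$ with $m\le n<\omega$ obtained by composition, and $M^e_\omega$ the direct limit.

**Step 1: the system is definable uniformly in $n$.** *We shall speak of $\bigcap_nM_n^e$ and of the direct limit, so one formula must describe all $M^e_n$.* Write $\forall^D\alpha\,\varphi$ for $\{\alpha:\varphi\}\in D$. For $X\subseteq\kappa^n$ let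
$$X\in E^e_n\iff(\forall^{U^e}\alpha_0)(\forall^{U^{e+1}}\alpha_1)\cdots(\forall^{U^{e+n-1}}\alpha_{n-1})\ (\alpha_0,\dots,\alpha_{n-1})\in X .$$
Formally this is the recursion $X\in E^e_{n+1}\Leftrightarrow\{\alpha:\{s:\alpha^\frown s\in X\}\in E^{e+1}_n\}\in U^e$. Reading the quantifiers from the inside,
$$X\in E^e_{n+1}\iff\{s\in\kappa^n:\{\alpha:s^\frown\alpha\in X\}\in U^{e+n}\}\in E^e_n .$$
We claim $M^e_n=\mathrm{Ult}(V,E^e_n)$, with $i^e_{mn}([f]_{E^e_m})=[s\mapsto f(s{\restriction}m)]_{E^e_n}$. This is clear for $n=0$. Suppose it holds at $n$. A function on $\kappa_n=i^e_{0n}(\kappa)$ in $M^e_n$ has the form $[g]_{E^e_n}$, where each $g(s)$ is a function on $\kappa$. Put $f(s^\frown\alpha)=g(s)(\alpha)$. Sending $[f]_{E^e_{n+1}}$ to the class of $[g]_{E_n^e}$ modulo $i^e_{0n}(U^{e+n})$ is well defined and preserves $=$ and $\in$. Indeed, by Łoś's theorem for $E_n^e$,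
$$\{s:\{\alpha:g(s)(\alpha)=g'(s)(\alpha)\}\in U^{e+n}\}\in E^e_n\iff M_n^e\models\{\alpha<\kappa_n:[g](\alpha)=[g'](\alpha)\}\in i^e_{0n}(U^{e+n}),$$
and likewise for $\in$. It is onto, so the two ultrapowers coincide. An element $[h]_{E_n^e}$ goes to the class of its constant function, i.e. to $f(s^\frown\alpha)=h(s)$, which gives the formula for the maps. So the whole system, with its direct limit, is defined from $\vec U$ and $e$ by one formula. We can therefore speak of *$M^e_n$'s own version* of $I^{d}$: what the formula defines in $M_n^e$ from $i^e_{0n}(\vec U)$ and $d$.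

**Step 2: tails.** *This is the engine of the proof.*

* (T) $M^e_n$'s own version of $I^{e+n}$, computed from $i^e_{0n}(\vec U)$, is the tail $\langle M^e_{n+k}\rangle_{k\le\omega}$ of $I^e$, with its maps. If $p\mid n$, this is $M^e_n$'s version of $I^e$ itself.

Proof: both start with $M^e_n$. If they agree up to the $k$-th model, the next measure of the internal iteration is $i^e_{n,n+k}\big(i^e_{0n}(U^{e+n+k})\big)=i^e_{0,n+k}(U^{e+n+k})$. This is the measure that $I^e$ uses at stage $n+k$, and both ultrapowers are formed inside $M^e_{n+k}$. The direct limits of a system and of its tail agree.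

**Step 3: the finite stages.** Fix $e$ and drop it from the notation. Let $\kappa_n=i_{0n}(\kappa)$. $M_n$ believes that $i_{0n}(U^{e+n})$ is a normal measure on $\kappa_n$, so $\kappa_n=\mathrm{crit}(i_{n,n+1})$ and $\kappa_n<i_{n,n+1}(\kappa_n)=\kappa_{n+1}$.

* (F1) $M_{n+1}\subseteq M_n$, and $V_{\kappa_n}^{M_n}=V_{\kappa_n}^{M_{n+1}}$. This is (U2) inside $M_n$.
* (F2) Each $M_n$ is $\kappa$-closed. By induction: if $s\in{}^\kappa M_{n+1}$, then $s\in M_n$, as $M_{n+1}\subseteq M_n$ and $M_n$ is $\kappa$-closed. Then $s\in M_{n+1}$, since $M_{n+1}$ is closed under $\kappa_n$-sequences lying in $M_n$, and $\kappa\le\kappa_n$.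
* (F3) Every $x\in M_n$ is $i_{0n}(f)(\kappa_0,\dots,\kappa_{n-1})$ for some $f\colon\kappa^n\to V$. By induction: for $x\in M_{n+1}$, (U1) in $M_n$ gives $x=i_{n,n+1}(g)(\kappa_n)$ with $g\in M_n$ a function on $\kappa_n$. By the inductive hypothesis $g=i_{0n}(h)(\kappa_0,\dots,\kappa_{n-1})$, and we may take all $h(s)$ to be functions on $\kappa$. As $i_{n,n+1}$ fixes $\kappa_0,\dots,\kappa_{n-1}$, the function $f(s^\frown\alpha)=h(s)(\alpha)$ works.

## 5. The model $\bigcap_nM_n$

**Claim 0.** $M_\omega$ is well-founded (so we take it transitive).

*Proof.* The predecessors of $i_{n\omega}(y)$ are the $i_{m\omega}(z)$ with $m\ge n$ and $z\in i_{nm}(y)$, so they form a set. Suppose $M_\omega$ is ill-founded. Then so are its ordinals, as $M_\omega$ has a rank function by elementarity. Since $i_{n\omega}(\eta)\le i_{n\omega}(i_{0n}(\eta))=i_{0\omega}(\eta)$, there is a least ordinal $\xi$ such that the predecessors of $i_{0\omega}(\xi)$ are ill-founded. Take $x$ to be the first term of a descending sequence below $i_{0\omega}(\xi)$. Then the predecessors of $x$ are ill-founded too. Write $x=i_{n\omega}(\eta)$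 with $p\mid n$ and $\eta<i_{0n}(\xi)$.

By (T), $M_n$ can form the linear order of the predecessors of $i_{n\omega}(\eta)$, and for $M_n$ this is the order of predecessors of its own $i^e_{0\omega}(\eta)$. Well-foundedness is absolute: a linear order in $M_n$ that $M_n$ thinks well-founded has a rank function. So $M_n\models$ "the predecessors of $i^e_{0\omega}(\eta)$ are ill-founded". But by elementarity of $i_{0n}$, $i_{0n}(\xi)$ is the least such ordinal in $M_n$, and $\eta<i_{0n}(\xi)$, a contradiction. $\square$

**Ordinals below $\kappa_n$ are fixed by $i_{n\omega}$.** By induction on $\alpha<\kappa_n$: an ordinal below $i_{n\omega}(\alpha)$ is $i_{m\omega}(\beta)$ with $m\ge n$ and $\beta<i_{nm}(\alpha)=\alpha$. Then $\beta=i_{nm}(\beta)$, so it is $i_{n\omega}(\beta)=\beta$. Hence $i_{n\omega}(\alpha)=\alpha$. Consequently, if $x=i_{0n}(f)(\kappa_0,\dots,\kappa_{n-1})$ as in (F3), then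
$$i_{n\omega}(x)=i_{0\omega}(f)(\kappa_0,\dots,\kappa_{n-1}).\tag{1}$$
Moreover $i_{0\omega}(\kappa)=\sup_n\kappa_n$: an ordinal below $i_{0\omega}(\kappa)$ is $i_{n\omega}(\beta)=\beta$ for some $n$ and $\beta<\kappa_n$. Conversely, for $\beta<\kappa_n$, $\beta=i_{n\omega}(\beta)<i_{n\omega}(\kappa_n)=i_{0\omega}(\kappa)$.

Let $M^{(e)}=M:=\bigcap_{n<\omega}M_n$.

**Claim 1.** $M$ is transitive, contains all ordinals, is $\kappa$-closed, satisfies $\mathrm{ZF}$, and $M_\omega\subseteq M$. Also $\vec\kappa=\langle\kappa_n\rangle\in M$.

*Proof.* Transitivity and containing the ordinals are clear. $\kappa$-closure follows from (F2), and with it $\vec\kappa\in M$. By (T), $M_\omega$ is a class of each $M_n$, so $M_\omega\subseteq M$. For $\mathrm{ZF}$ we use the criterion (Jech, *Set Theory*, Thm 13.9): a transitive class containing the ordinals is a model of $\mathrm{ZF}$ if it is closed under the Gödel operations and *almost universal*, i.e. each of its subsets is included in one of its elements. Closure under the Gödel operations passes from the transitive models $M_n$ to $M$. For each $n$, $M=\bigcap_{k\ge n}M_k$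 is by (T) a definable class of $M_n$, so $M\cap V_\alpha\in M_n$ by separation in $M_n$. This holds for all $n$, so $M\cap V_\alpha\in M$. Every subset of $M$ is included in some $M\cap V_\alpha$. $\square$

Choice is less direct. Each $M_n$ well-orders its $P(\theta)$, but a well-order picked in $M_n$ need not survive into $M_{n+1}$, and $M$ contains only what survives forever. We have one model inside $M$ with choice, namely $M_\omega$. So we code each $a\in P(\theta)\cap M$ by an element of $M_\omega$, in such a way that $M$ can decode. The natural code is the sequence of functions representing $a$ in $M_0,M_1,M_2,\dots$, pushed forward by $i_{0\omega}$. The decoding would like to use the maps $i_{n\omega}{\restriction}\theta$ for all $n$ at once, and we do not know the sequence of these to be in $M$. The remedy is a single map in $M_\omega$ that agrees with $i_{n\omega}$ on more and more ordinals.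

**Claim 2.** $M\models\mathrm{AC}$.

*Proof.*

**Step 1: it suffices to well-order each $P(\theta)\cap M$ in $M$, $\theta$ an ordinal.** This is a theorem of $\mathrm{ZF}$ (H. Rubin; Jech, *The Axiom of Choice*, Thm 9.1). Here is the argument. Let $\alpha$ be a limit ordinal, $\theta$ an ordinal that does not inject into $V_\alpha$, and fix a well-order of $P(\theta)$. Define well-orders $<_\beta$ of $V_\beta$ for $\beta\le\alpha$ by recursion. Given $<_\beta$ with $\beta<\alpha$, its order type is below $\theta$, as otherwise $\theta$ would inject into $V_\beta\subseteq V_\alpha$. So the subsets of $V_\beta$ correspond to subsets of an ordinal below $\theta$, and the fixed well-order of $P(\theta)$ gives $<_{\beta+1}$. At limit $\beta$, order by rank first and then, among sets of rank $\gamma$, by $<_{\gamma+1}$. So $V_\alpha$ is well-orderable. As $\alpha$ was arbitrary, every set is.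

**Step 2: one map $E\in M_\omega$ in place of all $i_{n\omega}$.** Let $E=(i^e_{0\omega})^{M_\omega}$ be the type-$e$ embedding of $M_\omega$ into its own $\omega$-th iterate, as defined in $M_\omega$ from $i_{0\omega}(\vec U)$. Fix $\theta$. By replacement, $E{\restriction}\theta\in M_\omega\subseteq M$. We claim:
$$\text{if }p\mid n\text{ and the ordinal }\xi\text{ is in }\mathrm{ran}(i_{n\omega}),\text{ then }i_{n\omega}(\xi)=E(\xi).\tag{2}$$
Let $\xi=i_{n\omega}(\bar\xi)$. By (T), $M_n\models i^e_{0\omega}(\bar\xi)=\xi$. Apply $i_{n\omega}\colon M_n\to M_\omega$, which sends $i_{0n}(\vec U)$ to $i_{0\omega}(\vec U)$. Then $M_\omega\models i^e_{0\omega}(i_{n\omega}(\bar\xi))=i_{n\omega}(\xi)$, i.e. $E(\xi)=i_{n\omega}(\xi)$.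

For example, take $\xi=\kappa_0$. If $p\mid n$ and $n\ge1$, then $i_{n\omega}(\kappa_0)=\kappa_0$, so $\kappa_0$ is in the range and $E(\kappa_0)=\kappa_0$. This agrees with the fact that $E$ has critical point $i_{0\omega}(\kappa)>\kappa_0$. For $n=0$ the range condition fails, and indeed $i_{0\omega}(\kappa_0)=i_{0\omega}(\kappa)\ne\kappa_0=E(\kappa_0)$.

**Step 3: recovering $a$.** Every ordinal $\xi$ is $i_{m\omega}(\bar\xi)$ for some $m$ and $\bar\xi$, and then $\xi=i_{n\omega}(i_{mn}(\bar\xi))$ for all $n\ge m$. So $\xi\in\mathrm{ran}(i_{n\omega})$ for all large $n$. If $a\in P(\theta)\cap M$, then $a\in M_n$ for every $n$. For $\xi<\theta$ and all sufficiently large $n\in p\mathbb N$, (2) gives $\xi\in a\Leftrightarrow i_{n\omega}(\xi)\in i_{n\omega}(a)\Leftrightarrow E(\xi)\in i_{n\omega}(a)$. Hence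
$$a=\{\xi<\theta:\ \exists m\ \forall n\in p\mathbb N,\ n\ge m:\ E(\xi)\in i_{n\omega}(a)\}.\tag{3}$$

**Step 4: a surjection from a set of $M_\omega$ onto $P(\theta)\cap M$.** Let $\bar Z$ be the set of all sequences $\langle f_n:n<\omega\rangle$ with $f_n\colon\kappa^n\to P(\theta)$, and $Z=i_{0\omega}(\bar Z)\in M_\omega$. An element of $Z$ is a sequence $\langle F_n:n<\omega\rangle$ of functions with $F_n$ defined on $i_{0\omega}(\kappa)^n$ in the sense of $M_\omega$, and $(\kappa_0,\dots,\kappa_{n-1})$ is in that domain, as $\kappa_m<i_{0\omega}(\kappa)$ for all $m$. In $M$, from the parameters $Z,\ E{\restriction}\theta,\ \vec\kappa\in M$, define $\Psi\colon Z\to P(\theta)\cap M$ by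
$$\Psi(\langle F_n\rangle)=\{\xi<\theta:\exists m\,\forall n\in p\mathbb N,\ n\ge m:\ E(\xi)\in F_n(\kappa_0,\dots,\kappa_{n-1})\}.$$
$\Psi$ is onto. Given $a\in P(\theta)\cap M$, use (F3) to choose, for each $n$, an $f_n$ with $a=i_{0n}(f_n)(\kappa_0,\dots,\kappa_{n-1})$. Since $a\subseteq\theta\subseteq i_{0n}(\theta)$, $a$ lies in $i_{0n}(P(\theta))$, so replacing the values of $f_n$ outside $P(\theta)$ by $\emptyset$ we may take $f_n\colon\kappa^n\to P(\theta)$. Let $\langle F_n\rangle=i_{0\omega}(\langle f_n\rangle)\in Z$. Then $F_n=i_{0\omega}(f_n)$, and by (1) $F_n(\kappa_0,\dots,\kappa_{n-1})=i_{n\omega}(a)$. By (3), $\Psi(\langle F_n\rangle)=a$.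

Now $Z$ has a well-order in $M_\omega\subseteq M$. Sending $a$ to its least preimage under $\Psi$ well-orders $P(\theta)\cap M$ in $M$. $\square$

So each $M^{(e)}$ is a $\kappa$-closed inner model of $\mathrm{ZFC}$.

## 6. Embeddings by shift, distinctness by the first ultrapower

**Claim 3.** $j_{U^e}{\restriction}M^{(e+1)}\colon M^{(e+1)}\to M^{(e)}$ is elementary.

*Proof.* $M^{(e+1)}$ is defined in $V$ from $\vec U$ by some formula. So, by elementarity of $j_{U^e}=i^e_{01}\colon V\to M^e_1$ applied to formulas relativized to that class, $j_{U^e}$ restricts to an elementary map from $M^{(e+1)}$ into the class that the same formula defines in $M^e_1$ from $i^e_{01}(\vec U)$. By (T) with $n=1$, $M_1^e$'s version of $I^{e+1}$ is the tail of $I^e$ from $1$ on. So that class is $\bigcap_{n\ge1}M^e_n=M^{(e)}$. $\square$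

The indices are cyclic: from any $M^{(d)}$ one descends through $M^{(d-1)},M^{(d-2)},\dots$ to any $M^{(e)}$. So any two of these classes, if distinct, are mutually embeddable. For $p=2$ the two maps are $j_{U^0}\colon M^{(1)}\to M^{(0)}$ and $j_{U^1}\colon M^{(0)}\to M^{(1)}$.

It remains to see that the models differ. Knowing only $U^d\ne U^e$, we have no object in hand that one model keeps and the other lacks. Hypothesis $(*)$ provides one, low enough to survive all later ultrapowers.

**Claim 4.** $M^{(d)}\neq M^{(e)}$ for $d\ne e$.

*Proof.* Let $x\in\mathrm{Ult}(V,U^d)\setminus\mathrm{Ult}(V,U^e)$ have rank $<j_{U^d}(\kappa)=\kappa_1^d$ (or the same with $d,e$ exchanged). Since $\kappa_1^d\le\kappa_n^d$ for $n\ge1$, (F1) gives $V_{\kappa^d_1}^{M^d_1}=V_{\kappa^d_1}^{M^d_n}$ for all $n\ge1$. As $x$ is in the left side, $x\in M^{(d)}$. But $x\notin M^e_1\supseteq M^{(e)}$. $\square$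

This proves Theorem 2. $\square$

**The example promised in Section 3.** Let $p=2$, $M=M^{(1)}$, $N=M^{(0)}$, with $j$ and $k$ the restrictions of $j_{U^0}$ and $j_{U^1}$, and $i=k\circ j$. The critical point of $i$ is $\kappa$, and $P(\kappa)\subseteq M$ by $\kappa$-closure. For $X\subseteq\kappa$ we have $j(X)\cap\kappa=X$, so $k(j(X))\cap k(\kappa)=k(X)$. Since $\kappa<k(\kappa)$,
$$\kappa\in i(X)\iff\kappa\in j_{U^1}(X)\iff X\in U^1 .$$
So the derived ultrafilter $W$ is $U^1$. By (U3), $U^1\notin\mathrm{Ult}(V,U^1)=M^1_1\supseteq M$. Thus $W\notin M$.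

## 7. Forcing measures whose ultrapowers miss each other's generics

We must produce $(*)$ from one measure. The plan: let $j_0\colon V_0\to M_0$ be the ultrapower by one measure, add a generic $G$ for a poset $P\subseteq V_\kappa$, and lift $j_0$ to $V_0[G]$ in $p$ ways, using $p$ different generics for the part of $j_0(P)$ at and above $\kappa$. Each lift is the ultrapower by a normal measure. If the $p$ generics are mutually generic over $M_0$, each target model lacks the generics of the others. The poset must have two features. Its conditions must not be moved by $j_0$, so that lifting is automatic. And the upper part must be so closed that the generics already exist in $V_0$.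

Let $V_0$ be the ground model, with $2^\kappa=\kappa^+$. Let $U_0$ be a normal measure on $\kappa$ and $j_0\colon V_0\to M_0=\mathrm{Ult}(V_0,U_0)$. $\mathrm{Add}(\alpha^+,1)$ is the set of functions from ordinals $<\alpha^+$ to $2$, ordered by extension.

**Definition.** $P$ is the set of functions $r$ such that

* $\mathrm{dom}(r)$ is a set of inaccessibles $<\kappa$ with $\sup(\mathrm{dom}(r)\cap\mu)<\mu$ for every inaccessible $\mu\le\kappa$;
* $r(\alpha)\in\mathrm{Add}(\alpha^+,1)$ for $\alpha\in\mathrm{dom}(r)$.

The order is coordinatewise extension: $r'\le r$ if $\mathrm{dom}(r)\subseteq\mathrm{dom}(r')$ and $r(\alpha)\subseteq r'(\alpha)$ for $\alpha\in\mathrm{dom}(r)$.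

For example, $\{(\alpha,\emptyset)\}\in P$ for each inaccessible $\alpha<\kappa$, but no condition has all inaccessibles below $\kappa$ as its domain: they are unbounded in the measurable $\kappa$, and the case $\mu=\kappa$ requires $\mathrm{dom}(r)$ to be bounded in $\kappa$. Therefore $P\subseteq V_\kappa$, and $j_0(r)=r$ for all $r\in P$.

**Step 1: splitting $j_0(P)$ at $\kappa$.** Let $Q=\{q\in j_0(P):\mathrm{dom}(q)\cap\kappa=\emptyset\}\in M_0$. We claim that $(r,q)\mapsto r\cup q$ is an isomorphism $P\times Q\cong j_0(P)$. As $V_\kappa^{M_0}=V_\kappa$, $V_0$ and $M_0$ have the same inaccessibles below $\kappa$ and the same $\mathrm{Add}(\alpha^+,1)$ for these $\alpha$. If $r\in P$ and $q\in Q$, then $r\cup q\in M_0$, and its domain is bounded below each $M_0$-inaccessible $\mu\le j_0(\kappa)$: for $\mu\le\kappa$ by the condition on $r$, for $\mu>\kappa$ by the condition on $q$ and $\mathrm{dom}(r)\subseteq\kappa$. Conversely let $t\in j_0(P)$. Since $\kappa$ is inaccessible in $M_0$, $\mathrm{dom}(t)\cap\kappa$ is bounded in $\kappa$, so $t{\restriction}\kappa\in P$, and the rest of $t$ is in $Q$.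 Order is preserved both ways.

**Step 2: $Q$ is closed under decreasing sequences of length $\le\kappa$ in $V_0$.** *This lets us build generics in $V_0$.* Such a sequence $\langle q_\xi\rangle$ lies in $M_0$ by (U2). Let $q$ have domain $\bigcup_\xi\mathrm{dom}(q_\xi)$ and $q(\alpha)=\bigcup_\xi q_\xi(\alpha)$. Each such $\alpha$ is $\ge\kappa$, and $(\alpha^+)^{M_0}$ is regular in $M_0$ and larger than $\kappa$, so $q(\alpha)\in\mathrm{Add}(\alpha^+,1)^{M_0}$. Below an $M_0$-inaccessible $\mu$ with $\kappa<\mu\le j_0(\kappa)$ the domain stays bounded, as $\mu$ is regular $>\kappa$ in $M_0$. Below $\mu\le\kappa$ it is empty. So $q\in Q$ is a lower bound. Coordinatewise, $Q^p$ has the same closure. A decreasing sequence of length $\delta<\kappa^+$ also has a lower bound: pass to a cofinal subsequence of length $\mathrm{cf}(\delta)\le\kappa$.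

**Step 3: there are few dense sets.** We have $Q^p\subseteq j_0(V_\kappa)$, so each dense subset of $Q^p$ in $M_0$ is an element of $j_0(P(V_\kappa))$. It therefore has the form $j_0(f)(\kappa)$ with $f\colon\kappa\to P(V_\kappa)$. As $|V_\kappa|=\kappa$, there are $(2^\kappa)^\kappa=2^\kappa=\kappa^+$ such $f$ in $V_0$. So in $V_0$ we list the dense sets in order type $\kappa^+$ and meet them one at a time along a decreasing sequence of length $\kappa^+$, using Step 2 at limits. The result is an $M_0$-generic filter $H_0\times\dots\times H_{p-1}\subseteq Q^p$ that lies in $V_0$.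

**Step 4: lifting $j_0$.** Let $G\subseteq P$ be $V_0$-generic. Since $M_0[H_0,\dots,H_{p-1}]\subseteq V_0$, $G$ is generic over it. By the product lemma, $G\times H_0\times\dots\times H_{p-1}$ is $M_0$-generic for $P\times Q^p$. In particular $G\times H_e$ is $M_0$-generic for $P\times Q\cong j_0(P)$. For $r\in P$, $j_0(r)=r$ corresponds to $(r,\emptyset)$, so $j_0[G]\subseteq G\times H_e$. Define
$$j^e\colon V_0[G]\to M_0[G\times H_e],\qquad j^e(\tau^G)=j_0(\tau)^{G\times H_e}.$$
This is well defined and elementary: if $\varphi(\tau^G)$ holds in $V_0[G]$, some $r\in G$ forces $\varphi(\tau)$. Then $j_0(r)\in G\times H_e$ forces $\varphi(j_0(\tau))$ over $M_0$. Also $j^e$ extends $j_0$, and $j^e(G)=G\times H_e$ (under the isomorphism of Step 1).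

**Step 5: the measures.** Let $U^e=\{X\in P(\kappa)^{V_0[G]}:\kappa\in j^e(X)\}$. It belongs to $V_0[G]$, since it is computed from $G$, $H_e\in V_0$, and the restriction of $j_0$ to the set of nice $P$-names for subsets of $\kappa$. It is a normal measure on $\kappa$. It is an ultrafilter by elementarity. Bounded sets are not in it, since for $X\subseteq\beta<\kappa$ we have $j^e(X)\subseteq j^e(\beta)=\beta$. It is $\kappa$-complete, since for $\gamma<\kappa$ the map $j^e$ sends a sequence $\langle X_\xi:\xi<\gamma\rangle$ to $\langle j^e(X_\xi):\xi<\gamma\rangle$. If $f$ is regressive, then $c:=j^e(f)(\kappa)<\kappa$, so $j^e(c)=c$ and $f^{-1}\{c\}\in U^e$.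

**Step 6: $j^e$ is the ultrapower map of $U^e$.** *We need to know $\mathrm{Ult}(V_0[G],U^e)$ exactly.* An element of $M_0[G\times H_e]$ is $\sigma^{G\times H_e}$ for a $j_0(P)$-name $\sigma\in M_0$. By (U1), $\sigma=j_0(f)(\kappa)$, where we may take each $f(\xi)$, $\xi<\kappa$, to be a $P$-name. Put $g(\xi)=f(\xi)^G$, so $g\in V_0[G]$. By elementarity $j^e(g)(\xi)=\big(j_0(f)(\xi)\big)^{G\times H_e}$ for $\xi<j_0(\kappa)$, hence $j^e(g)(\kappa)=\sigma^{G\times H_e}$. The map $[g]_{U^e}\mapsto j^e(g)(\kappa)$ from $\mathrm{Ult}(V_0[G],U^e)$ to $M_0[G\times H_e]$ preserves $=$ and $\in$ by definition of $U^e$, and we have just shown it is onto. So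
$$\mathrm{Ult}(V_0[G],U^e)=M_0[G\times H_e],\qquad j_{U^e}=j^e,\qquad j_{U^e}(\kappa)=j_0(\kappa).$$

**Step 7: condition $(*)$.** Let $d\neq e$ and $h_d=\{q(\kappa):q\in H_d,\ \kappa\in\mathrm{dom}(q)\}$, which makes sense as $\kappa$ is inaccessible in $M_0$ and $\kappa<j_0(\kappa)$. Then $h_d\in M_0[G\times H_d]=\mathrm{Ult}(V_0[G],U^d)$. Its elements belong to $\mathrm{Add}(\kappa^+,1)^{M_0}$, and $j_0(\kappa)$ is inaccessible in $M_0$, so $h_d$ has rank $<j_0(\kappa)=j_{U^d}(\kappa)$. Suppose $h_d\in M_0[G\times H_e]$. Any two elements of $h_d$ are compatible, as $H_d$ is a filter. Hence $D=\mathrm{Add}(\kappa^+,1)^{M_0}\setminus h_d$ is dense: any $s$ has the incompatible extensions $s^\frown0$ and $s^\frown1$, and at most one of them is in $h_d$. Moreover $D\in M_0[G\times H_e]$, and $\{q\in Q:\kappa\in\mathrm{dom}(q),\ q(\kappa)\in D\}$ is dense in $Q$, since adding the one point $\kappa$ to a domain keeps it bounded below every $\mu>\kappa$. Since $G\times H_e\times H_d$ is $M_0$-generic for $P\times Q\times Q$, $H_d$ is generic over $M_0[G\times H_e]$. So $H_d$ meets this dense set, and some element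 of $h_d$ is in $D$, a contradiction. Hence $h_d\notin\mathrm{Ult}(V_0[G],U^e)$, and $x=h_d$ witnesses $(*)$. $\square$

## 8. Equiconsistency with one measurable cardinal

*Proof of Corollary 4.* (3)⇒(2): take $p=2$; a $\kappa$-closed model is countably closed. (2)⇒(1): Theorem 1 gives $L[F]$, an inner model of $\mathrm{ZFC}$ with a measurable cardinal. (1)⇒(3): let $U_0$ be a normal measure on $\kappa$ and pass to $L[U_0]$, which satisfies $\mathrm{GCH}$ (Silver) and in which $\kappa$ is measurable. Force over it with $P$ of Theorem 3. In $L[U_0][G]$, $\kappa$ is measurable and Theorem 2 applies. The models $M^{(e)}$ and the maps between them are definable from $\vec U$. The model $L[U_0][G]$ with its classes definable from set parameters is a model of $\mathrm{NBG}$. If $\mathrm{NBG}$ is taken with global choice, this is still so, because $L[U_0][G]=L[A]$ for a set $A$ and hence has a definable well-order. $\square$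

So the consistency strength is exactly one measurable cardinal.

## 9. Two Mitchell-ordered measures, arbitrary measurables, and a limit on closure

**(a) If $o(\kappa)\ge2$, no forcing is needed.** Suppose $U^0\in\mathrm{Ult}(V,U^1)$ for normal measures $U^0,U^1$ on $\kappa$; this is what $o(\kappa)\ge2$ gives. Then $x=U^0$ witnesses $(*)$: its rank is below the inaccessible $j_{U^1}(\kappa)$ of $\mathrm{Ult}(V,U^1)$, and $U^0\notin\mathrm{Ult}(V,U^0)$ by (U3). Theorem 2 with $p=2$ gives two distinct $\kappa$-closed mutually embeddable inner models.

In particular this covers a $+2$-strong $\kappa$. Let $j\colon V\to M$ witness $+2$-strength. Normal measures on $\kappa$ are elements of $V_{\kappa+2}\subseteq M$, so $\kappa$ is measurable in $M$. Let $W=\{X\subseteq\kappa:\kappa\in j(X)\}$, a normal measure. Since $\kappa$ is measurable in $M$, $\{\alpha<\kappa:\alpha\text{ is measurable}\}\in W$. By Łoś's theorem, $\mathrm{Ult}(V,W)$ has a normal measure $U'$ on $\kappa$. As $\mathrm{Ult}(V,W)$ contains $P(\kappa)$ and is $\kappa$-closed, $U'$ is a normal measure in $V$. So $U'\in\mathrm{Ult}(V,W)$ is a pair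 as above, and the result quoted in Section 1 follows.

**(b) Every measurable $\kappa$ has a forcing extension in which $\kappa$ is measurable and the conclusion of Theorem 2 holds.** If $2^\kappa>\kappa^+$, first force with $\mathrm{Add}(\kappa^+,1)$. It is closed under decreasing sequences of length $\le\kappa$, so it adds no subsets of $\kappa$ and no $\kappa$-sequences of ground model sets. Normal measures on $\kappa$ stay normal measures, and $\kappa^+$ is preserved. By density, each subset of $\kappa$ appears as one of the $\kappa^+$ many blocks of length $\kappa$ of the generic function $\kappa^+\to2$, so $2^\kappa=\kappa^+$ in the extension. Then apply Theorems 3 and 2.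

**(c) In the situation of Theorem 1, $i[\lambda]\notin M$; hence ${}^\lambda M\not\subseteq M$.** The second statement follows from the first, since $i{\restriction}\lambda$ is a $\lambda$-sequence of elements of $M$. First, $\lambda$ is a cardinal of $M$. Indeed, if $g\in M$ maps some $\gamma<\kappa_0$ onto $\kappa_0$, then $i(g)$ maps $\gamma$ onto $i(\kappa_0)>\kappa_0$, while $i(g)(\xi)=i(g(\xi))=g(\xi)<\kappa_0$ for $\xi<\gamma$. So $\kappa_0$ is a cardinal of $M$, hence so are all $\kappa_n$ and their supremum.

Suppose $i[\lambda]\in M$. The Erdős–Hajnal theorem, applied in $M$, gives $f\colon[\lambda]^\omega\to\lambda$ such that $f\big[[A]^\omega\big]=\lambda$ for all $A\subseteq\lambda$ in $M$ of size $\lambda$. Since $i(\lambda)=\lambda$, $i(f)$ has the same property. The set $i[\lambda]\subseteq\lambda$ has order type $\lambda$, so there is $s\in[i[\lambda]]^\omega\cap M$ with $i(f)(s)=\kappa_0$. Let $t=i^{-1}[s]$. It is a countable subset of $\lambda$, so by countable closure $t$ and an enumeration $u\colon\omega\to t$ are in $M$. Then $i(t)$ is the range of $i(u)$, which is $\{i(u(n)):n<\omega\}=i[t]=s$.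 So
$$\kappa_0=i(f)(s)=i(f)(i(t))=i(f(t))\in\mathrm{ran}(i).$$
But $i(\alpha)=\alpha$ for $\alpha<\kappa_0$ and $i(\alpha)\ge i(\kappa_0)>\kappa_0$ for $\alpha\ge\kappa_0$, a contradiction. $\square$

In particular $M=V$ is impossible in Theorem 1, since $V$ is closed under $\lambda$-sequences. This settles the first test of Section 1: $V$ and $\mathrm{Ult}(V,U)$ are distinct, because $U\notin\mathrm{Ult}(V,U)$ by (U3), so there is no embedding of $\mathrm{Ult}(V,U)$ back into $V$.
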